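\title{Supports of triangular basis elements of rank-two quantum cluster algebras}

\begin{abstract}
An element $C[a_1,a_2]$ of the triangular basis of the rank-two quantum cluster algebra $\mathcal A_v(b,c)$ is a Laurent polynomial $\sum e(p,q)X^{(bp-a_1,\,cq-a_2)}$ in the initial cluster. We prove that for a positive imaginary root $(a_1,a_2)$ the coefficient $e(p,q)$ is nonzero exactly when $D(p,q)=ca_1q+ba_2p-bp^2-bcpq-cq^2\ge0$, and that it then has degree $D(p,q)$ and leading coefficient $1$. For arbitrary $a_1,a_2\ge0$ we express $e(p,q)$ as the graded trace of a cyclic permutation on the ideal generated by an Euler class in the cohomology of a product of Grassmannians, and we show that $e(p,q)\ne0$ if and only if a general representation of a complete bipartite quiver has a subrepresentation of a prescribed dimension vector. Conversely, if $(a_1,a_2)\in\mathbb Z_{>0}^2$ is not an imaginary root, the description of the support by $D\ge0$ fails for all large multiples of $(a_1,a_2)$.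
\end{abstract}

\section{Introduction}

\subsection{The triangular basis}
Fix positive integers $b,c$ and a formal variable $v$. Let $\mathcal T$ be the quantum torus over $\mathbb Z[v^{\pm1}]$ generated by $X_1^{\pm1},X_2^{\pm1}$ with $X_2X_1=v^2X_1X_2$, and let $\mathcal F$ be its skew field of fractions. The \emph{normalized monomials} $X^{(u_1,u_2)}=v^{u_1u_2}X_1^{u_1}X_2^{u_2}$, $(u_1,u_2)\in\mathbb Z^2$, form a basis of $\mathcal T$. The \emph{bar involution} is the $\mathbb Z$-linear anti-automorphism of $\mathcal F$ that fixes $X_1$ and $X_2$ and sends $v$ to $v^{-1}$. It fixes every normalized monomial, so an element of $\mathcal T$ is bar-invariant exactly when each of its coefficients is invariant under $v\mapsto v^{-1}$. Define $X_m\in\mathcal F$ for all $m\in\mathbb Z$ by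
\[
X_{m+1}X_{m-1}=v^{b}X_m^{b}+1\quad(m\text{ odd}),\qquad X_{m+1}X_{m-1}=v^{c}X_m^{c}+1\quad(m\text{ even});
\]
for example, $X_3=X^{(-1,c)}+X^{(-1,0)}$ and $X_0=X^{(b,-1)}+X^{(0,-1)}$. The coefficient-free rank-two quantum cluster algebra $\mathcal A=\mathcal A_v(b,c)$ is the $\mathbb Z[v^{\pm1}]$-subalgebra of $\mathcal F$ generated by all $X_m$. It is contained in $\mathcal T$.

Put $[x]_+=\max\{x,0\}$. The \emph{standard monomial} attached to $(a_1,a_2)\in\mathbb Z^2$ is
\[
X^{[a_1,a_2]}=v^{a_1a_2}X_3^{[a_1]_+}X_1^{[-a_1]_+}X_2^{[-a_2]_+}X_0^{[a_2]_+}.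
\]
Standard monomials are easy to expand, but $X_3$ and $X_0$ do not quasi-commute, and $X^{[a_1,a_2]}$ is not bar-invariant when $a_1,a_2>0$. The triangular basis corrects this by terms divisible by $v$. By Berenstein and Zelevinsky, $\mathcal A$ has a unique $\mathbb Z[v^{\pm1}]$-basis $\{C[a_1,a_2]:(a_1,a_2)\in\mathbb Z^2\}$, the \emph{triangular basis}, such that
\begin{itemize}
\item[(T1)] each $C[a_1,a_2]$ is bar-invariant;
\item[(T2)] $C[a_1,a_2]-X^{[a_1,a_2]}\in\bigoplus_{(a_1',a_2')}v\mathbb Z[v]\,X^{[a_1',a_2']}$.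
\end{itemize}
Its elements have Laurent expansions
\begin{equation}\label{eq:laurent}
C[a_1,a_2]=\sum_{p=0}^{[a_2]_+}\ \sum_{q=0}^{[a_1]_+}e(p,q)\,X^{(bp-a_1,\,cq-a_2)},\qquad e(p,q)\in\mathbb Z[v^{\pm1}],\quad e(0,0)=1,
\end{equation}
and we call $e(p,q)$ the coefficient of $C[a_1,a_2]$ at $(p,q)$.

\subsection{Which coefficients are nonzero?}
The characterization (T1), (T2) does not say which $e(p,q)$ vanish. To see what to expect, let $[N]_u=(u^N-u^{-N})/(u-u^{-1})$, and let $\binom Ns_u=[N]_u!/([s]_u!\,[N-s]_u!)$ be the bar-invariant Gaussian binomial coefficient, set equal to $0$ unless $0\le s\le N$. Its lowest term is $u^{-s(N-s)}$. For $a_1,a_2\ge0$ the coefficient of $X^{(bp-a_1,\,cq-a_2)}$ in $X^{[a_1,a_2]}$ is $v^{bcpq}\binom{a_2}{p}_{v^b}\binom{a_1}{q}_{v^c}$ by \eqref{eq:Y} below, and its lowest term is $v^{-D(p,q)}$, where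
\begin{equation}\label{eq:D}
D(p,q)=cq(a_1-q)+bp(a_2-p)-bcpq=ca_1q+ba_2p-bp^2-bcpq-cq^2 .
\end{equation}
A nonzero bar-invariant Laurent polynomial has a term of degree at most $0$. One therefore guesses that the correction (T2) removes the whole coefficient when $D(p,q)<0$, and that the term $v^{-D(p,q)}$ survives, together with its mirror image $v^{D(p,q)}$, when $D(p,q)\ge0$. The second half of the guess is not automatic: the standard monomials that are subtracted have Laurent coefficients with negative powers of $v$, and these can cancel $v^{-D(p,q)}$ (Example~\ref{ex:A2}).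

For $d,d'\in\mathbb R^2$ put
\[
\langle d,d'\rangle=c\,d_1d_1'+b\,d_2d_2'-bc\,d_1d_2',\qquad Q(d)=\langle d,d\rangle=cd_1^2-bc\,d_1d_2+bd_2^2 .
\]
The set of \emph{positive imaginary roots} is $\Phi^{im}_+=\{\alpha\in\mathbb Z_{>0}^2:Q(\alpha)\le0\}$. It is empty for $bc\le3$, consists of the lattice points on one ray for $bc=4$, and fills a two-dimensional cone for $bc>4$. The question that we answer is posed in \cite{Li}: for $(a_1,a_2)\in\Phi^{im}_+$, is $e(p,q)$ nonzero exactly when $D(p,q)\ge0$?

\subsection{Results}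
The answer is yes. The degree of a Laurent polynomial means its largest exponent of $v$.

\begin{theorem}\label{thm:main}
Let $(a_1,a_2)\in\Phi^{im}_+$, and let $p,q$ be integers with $0\le p\le a_2$, $0\le q\le a_1$. Then $e(p,q)\ne0$ if and only if $D(p,q)\ge0$. When $D(p,q)\ge0$, the Laurent polynomial $e(p,q)$ has degree exactly $D(p,q)$ and leading coefficient $1$.
\end{theorem}

We deduce this from a formula for $e(p,q)$ that needs no hypothesis on the root. Let $\mathcal Q$ be the quiver with vertex set $\mathbb X\sqcup\mathbb Y$, where $\mathbb X=\mathbb Z/c$ and $\mathbb Y=\mathbb Z/b$, and with one arrow $x\to y$ for each pair $(x,y)\in\mathbb X\times\mathbb Y$. A complex representation of dimension vector $d=(d_x,d_y)_{x,y}$ is a family of linear maps $\psi_{xy}:\mathbb C^{d_x}\to\mathbb C^{d_y}$, and a subrepresentation is a family of subspaces $T_x$, $K_y$ with $\psi_{xy}(T_x)\subset K_y$. The Euler form of $\mathcal Q$ is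
\[
\langle d,d'\rangle=\sum_xd_xd'_x+\sum_yd_yd'_y-\sum_{x,y}d_xd'_y .
\]
We identify $(d_1,d_2)\in\mathbb Z_{\ge0}^2$ with the \emph{symmetric} dimension vector equal to $d_1$ at every $x$ and to $d_2$ at every $y$; on symmetric vectors the Euler form is the form defined above. Write $\beta\hookrightarrow\alpha$ if every representation of dimension $\alpha$ has a subrepresentation of dimension $\beta$; by Lemma~\ref{lem:incidence} it is equivalent to ask this of a general representation. With $\alpha=(a_1,a_2)$, formula \eqref{eq:D} reads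
\begin{equation}\label{eq:DEuler}
D(p,q)=\langle\beta,\alpha-\beta\rangle,\qquad \beta=(q,\,a_2-p),\quad\alpha-\beta=(a_1-q,\,p).
\end{equation}
Let $\operatorname{Gr}_q$ and $\operatorname{Gr}^p$ denote Grassmannians of subspaces of dimension $q$ and of codimension $p$.

\begin{theorem}\label{thm:formula}
Let $a_1,a_2\ge0$ be any integers, $0\le p\le a_2$, $0\le q\le a_1$. Let
\[
B=\prod_{y\in\mathbb Y}\operatorname{Gr}^p(\mathbb C^{a_2})\times\prod_{x\in\mathbb X}\operatorname{Gr}_q(\mathbb C^{a_1}),
\]
with tautological subbundles $K_y$ and $T_x$ and quotient bundles $W_y=\mathbb C^{a_2}/K_y$ of rank $p$. Let $\mathbf e=c_{bcpq}\big(\bigoplus_{x,y}\operatorname{Hom}(W_y,T_x)\big)\in H^{2bcpq}(B)$, and let $\sigma$ be the automorphism of $B$ that permutes cyclically the $b$ factors and the $c$ factors. Then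
\[
e(p,q)=v^{-D(p,q)}\sum_rv^r\operatorname{tr}\big(\sigma^*\mid\mathbf e\cdot H^r(B;\mathbb C)\big).
\]
Moreover, $e(p,q)\ne0\iff\mathbf e\ne0\iff(q,a_2-p)\hookrightarrow(a_1,a_2)$, and in that case $D(p,q)\ge0$, the degree of $e(p,q)$ is $D(p,q)$, and the leading coefficient is $1$.
\end{theorem}

Here $D(p,q)=\dim B-bcpq$ is the expected dimension of the variety of subrepresentations of dimension $(q,a_2-p)$ of a representation of dimension $(a_1,a_2)$. Theorem~\ref{thm:main} thus says that for imaginary roots such subrepresentations exist whenever the dimension count allows them. For other vectors this is false.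

\begin{example}\label{ex:A2}
Let $b=c=1$, so that $\mathcal Q$ is a single arrow and $\Phi^{im}_+$ is empty. A general map $\mathbb C^{a_1}\to\mathbb C^{a_2}$ has a kernel of dimension $[a_1-a_2]_+$, so it maps some $q$-dimensional subspace into a subspace of dimension $a_2-p$ exactly when $q-[a_1-a_2]_+\le a_2-p$. By Theorem~\ref{thm:formula}, $e(p,q)\ne0$ if and only if $p+q\le\max\{a_1,a_2\}$. For $(a_1,a_2)=(5,4)$ and $(p,q)=(2,4)$ this gives $e(2,4)=0$, although $D(2,4)=20+8-4-8-16=0$.
\end{example}

In this example the support is cut out by a line while $D=0$ is an ellipse, and the two regions must differ once the lattice is fine enough. The same happens for every vector outside $\Phi^{im}_+$.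

\begin{theorem}\label{thm:converse}
Let $\alpha\in\mathbb Z_{>0}^2$. The equivalence ``$e(p,q)\ne0\iff D(p,q)\ge0$ for all $0\le p\le a_2$, $0\le q\le a_1$'' holds for all multiples $(a_1,a_2)=N\alpha$, $N\ge1$, if and only if $\alpha\in\Phi^{im}_+$. If $\alpha\notin\Phi^{im}_+$, it fails for $N\alpha$ for all sufficiently large $N$.
\end{theorem}

\subsection{Outline}
Section~\ref{sec:algebra} expands products of $X_3,X_1,X_2,X_0$ and gives a criterion for recognizing $C[a_1,a_2]$; Section~\ref{sec:kronecker} works out one element by hand and compares it with Theorem~\ref{thm:formula}. In Sections~\ref{sec:sheaves}--\ref{sec:multiplicities} we realize the coefficients of these products as traces on costalks of direct image complexes, and the decomposition theorem identifies $e(p,q)$ with the trace on the multiplicity space of a skyscraper sheaf. Section~\ref{sec:euler} computes this space and proves Theorem~\ref{thm:formula}. Section~\ref{sec:imaginary} proves Theorem~\ref{thm:main} from two theorems of Schofield \cite{Schofield}; this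 is the only place where $Q(\alpha)\le0$ is used. Section~\ref{sec:converse} proves Theorem~\ref{thm:converse} and is not needed for Theorem~\ref{thm:main}.

\section{Products of $X_3,X_1,X_2,X_0$}\label{sec:algebra}

Moving $X_2^{u_2}$ past $X_1^{w_1}$ gives the multiplication rule
\[
X^{(u_1,u_2)}X^{(w_1,w_2)}=v^{u_2w_1-u_1w_2}X^{(u_1+w_1,\,u_2+w_2)}.
\]
The identity $[N]_u=u^{-s}[N-s]_u+u^{N-s}[s]_u$ gives, for $N\ge1$,
\begin{equation}\label{eq:pascal}
\binom Ns_u=u^{-s}\binom{N-1}{s}_u+u^{N-s}\binom{N-1}{s-1}_u .
\end{equation}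
We claim that
\[
X_3^m=\sum_q\binom mq_{v^c}X^{(-m,\,cq)},\qquad X_0^n=\sum_p\binom np_{v^b}X^{(bp,\,-n)} .
\]
Indeed, $X^{(1-m,cq)}X^{(-1,0)}=v^{-cq}X^{(-m,cq)}$ and $X^{(1-m,c(q-1))}X^{(-1,c)}=v^{c(m-q)}X^{(-m,cq)}$, so the first formula follows by induction from \eqref{eq:pascal}. For the second, $X^{(bp,1-n)}X^{(0,-1)}=v^{bp}X^{(bp,-n)}$ and $X^{(b(p-1),1-n)}X^{(b,-1)}=v^{-b(n-p)}X^{(bp,-n)}$, and one uses \eqref{eq:pascal} with $u$ replaced by $u^{-1}$.

The induction of Section~\ref{sec:multiplicities} does not stay within the standard monomials, so we allow all four variables to appear at once. For $w=(m,l,n,k)\in\mathbb Z_{\ge0}^4$ let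
\[
Y_w=v^{(m-l)(n-k)}X_3^mX_1^lX_2^kX_0^n\in\mathcal A .
\]
If $ml=0=nk$, then $Y_w=X^{[m-l,\,n-k]}$. From $X^{(-m,cq)}X_1^l=v^{cql}X^{(l-m,cq)}$, $X_2^kX^{(bp,-n)}=v^{bpk}X^{(bp,k-n)}$ and $X^{(l-m,cq)}X^{(bp,k-n)}=v^{bcpq-(m-l)(n-k)}X^{(bp-(m-l),\,cq-(n-k))}$ we obtain
\begin{equation}\label{eq:Y}
Y_w=\sum_{p,q}v^{bcpq+bpk+cql}\binom np_{v^b}\binom mq_{v^c}X^{(bp-(m-l),\,cq-(n-k))}.
\end{equation}
In particular $X^{[a]}$ is $X^{(-a)}$ plus monomials whose exponents are componentwise larger than $-a$, so the standard monomials are linearly independent. We extend scalars to $\mathbb C$, because traces will a priori be complex numbers; the bar involution is extended $\mathbb C$-linearly to $\mathbb C\otimes\mathcal A\subset\mathbb C\otimes\mathcal T$. Put $\mathcal L_+=\bigoplus_{a\in\mathbb Z^2}v\mathbb C[v]X^{[a]}$.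

\begin{lemma}\label{lem:Y}
For every $w=(m,l,n,k)$ we have $Y_w\in X^{[m-l,\,n-k]}+\mathcal L_+$.
\end{lemma}

\begin{proof}
We use induction on $m+n$. If $ml=0=nk$, there is nothing to prove. Let $m,l\ge1$ and $u=v^c$. By \eqref{eq:pascal},
\[
u^{ql}\binom mq_u=u^{q(l-1)}\binom{m-1}{q}_u+u^{m+l-1}u^{(q-1)(l-1)}\binom{m-1}{q-1}_u .
\]
Since $bcpq+bpk=bcp(q-1)+bp(k+c)$ and $cq-(n-k)=c(q-1)-(n-k-c)$, formula \eqref{eq:Y} gives
\[
Y_{(m,l,n,k)}=Y_{(m-1,l-1,n,k)}+v^{c(m+l-1)}Y_{(m-1,l-1,n,k+c)} .
\]
Formula \eqref{eq:Y} is unchanged when $(b,p,n,k)$ is exchanged with $(c,q,m,l)$ and the two exponents are exchanged. Hence for $n,k\ge1$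
\[
Y_{(m,l,n,k)}=Y_{(m,l,n-1,k-1)}+v^{b(n+k-1)}Y_{(m,l+b,n-1,k-1)} .
\]
In both identities $m+n$ drops by $1$, the first term has the same pair $(m-l,n-k)$, and the exponent of $v$ is positive.
\end{proof}

\begin{lemma}\label{lem:recognition}
If $Z\in\mathbb C\otimes\mathcal A$ is bar-invariant and $Z\in X^{[a]}+\mathcal L_+$, then $Z=C[a]$.
\end{lemma}

\begin{proof}
By (T1) and (T2), $Z'=Z-C[a]$ is bar-invariant and lies in $\mathcal L_+$. Write $Z'=\sum z_{a'}C[a']$, a finite sum whose coefficients $z_{a'}$ are bar-invariant by (T1). Suppose that $Z'\ne0$, and let $r\ge0$ be the largest degree of the $z_{a'}$, attained at $a_0$. No $z_{a'}$ has a term below $v^{-r}$, and $z_{a_0}$ contains $v^{-r}$. By (T2) the coefficient of $X^{[a_0]}$ in $Z'$ is $z_{a_0}$ plus terms of degree at least $-r+1$. It contains $v^{-r}$ with $-r\le0$, which contradicts $Z'\in\mathcal L_+$.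
\end{proof}

\section{The element $C[2,2]$ for $b=c=2$}\label{sec:kronecker}

Let $b=c=2$ and $(a_1,a_2)=(2,2)\in\Phi^{im}_+$. Then $D(p,q)=2(p+q)(2-p-q)$. By \eqref{eq:Y}, the coefficient of $X^{(2p-2,\,2q-2)}$ in $X^{[2,2]}$ is $v^{4pq}\binom2p_{v^2}\binom2q_{v^2}$, which is bar-invariant when $pq=0$. For $p,q\ge1$ the monomial $X^{(2p-2,\,2q-2)}$ is itself the standard monomial $X^{[2-2p,\,2-2q]}$, and the coefficients are
\[
1+2v^4+v^8\ \text{ at }(1,1),\qquad v^6+v^{10}\ \text{ at }(2,1)\text{ and }(1,2),\qquad v^{16}\ \text{ at }(2,2).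
\]
Removing all positive powers of $v$ from these four coefficients subtracts an element of $\mathcal L_+$ and leaves a bar-invariant element. By Lemma~\ref{lem:recognition},
\[
C[2,2]=X^{(-2,-2)}+(v^2+v^{-2})\big(X^{(0,-2)}+X^{(-2,0)}\big)+X^{(2,-2)}+X^{(0,0)}+X^{(-2,2)} .
\]
The support is $p+q\le2$, which is the region $D\ge0$, and the degrees $0,2,0$ for $p+q=0,1,2$ are the values of $D$.

Now compare with Theorem~\ref{thm:formula}. At $(p,q)=(1,0)$ we have $B=\mathbb P^1\times\mathbb P^1$, $\mathbf e=1$ and $D=2$. The swap $\sigma$ has traces $1,0,1$ on $H^0,H^2,H^4$, which gives $v^{-2}(1+v^4)$. The trace, unlike the dimension, produces a binomial coefficient in $v^b$. At $(p,q)=(1,1)$ we have $B=(\mathbb P^1)^4$ and $D=0$. Let $h_x=c_1(T_x^*)$ and $k_y=c_1(W_y)$ for $x,y\in\{1,2\}$, so that $h_x^2=k_y^2=0$. The squarefree monomials fixed by $\sigma$ are $1$, $h_1h_2$, $k_1k_2$, $h_1h_2k_1k_2$, so the graded trace of $\sigma^*$ on all of $H^\bullet(B)$ is $1+2v^4+v^8$, the coefficient of the standard monomial. On the other hand,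
\[
\mathbf e=\prod_{x,y}(h_x+k_y)=\big(h_1(k_1+k_2)+k_1k_2\big)\big(h_2(k_1+k_2)+k_1k_2\big)=2h_1h_2k_1k_2 ,
\]
so $\mathbf e\cdot H^0(B)$ is a line, $\mathbf e\cdot H^r(B)=0$ for $r>0$, and the formula gives $e(1,1)=1$. The factor $2$ counts the subrepresentations of dimension $(1,1)$ of a general representation of dimension $(2,2)$: the line $T_1$ must be an eigenline of $\psi_{12}^{-1}\psi_{22}\psi_{21}^{-1}\psi_{11}$, and it determines the other three lines. At $(2,1)$, $(1,2)$, $(2,2)$ the degree of $\mathbf e$ exceeds $2\dim B$, so $\mathbf e=0$.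

The example shows the general mechanism. The coefficient of the standard monomial is the trace on $H^\bullet(B)$, and the coefficient of $C[a_1,a_2]$ is the trace on the quotient $H^\bullet(B)/\operatorname{Ann}(\mathbf e)\cong\mathbf e\cdot H^\bullet(B)$. The difficulty is to show that the discarded parts, taken over all $(p,q)$ together, form an element of $\mathcal L_+$. In the example each discarded term was a standard monomial times a positive power of $v$; in general it is not, and the discarded parts at different $(p,q)$ must be grouped. The decomposition theorem performs the grouping.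

\section{Perverse sheaves and traces}\label{sec:sheaves}

Varieties are over $\mathbb C$ with the classical topology, sheaves are sheaves of $\mathbb C$-vector spaces, and functors are derived. We write $\mathcal H^\nu(A)$ for the cohomology sheaves of an object $A$ of the bounded constructible derived category $D(E)$ of a variety $E$. We use the following standard facts.

\begin{itemize}
\item[(S1)] \emph{Perverse truncation.} There are functors ${}^p\tau_{\le\nu}$ and ${}^pH^\nu$ on $D(E)$, natural maps ${}^p\tau_{\le\nu}A\to A$, and functorial triangles ${}^p\tau_{\le\nu-1}A\to{}^p\tau_{\le\nu}A\to{}^pH^\nu(A)[-\nu]\to$. The objects ${}^pH^\nu(A)$ lie in the abelian category of perverse sheaves. All of this commutes with pull-back along an automorphism of $E$.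
\item[(S2)] \emph{Simple objects.} The simple perverse sheaves are the complexes $IC_Z(\mathcal L)$, where $Z\subset E$ is closed and irreducible and $\mathcal L$ is a simple local system on a smooth dense open subset $Z^\circ\subset Z$. The complex $IC_Z(\mathcal L)$ is supported on $Z$, restricts to $\mathcal L[\dim Z]$ on $Z^\circ$, does not change when $Z^\circ$ is shrunk, and has only scalar endomorphisms; isomorphisms of local systems extend uniquely. One has $\mathcal H^\nu=0$ for $\nu<-\dim Z$ and $\dim\operatorname{supp}\mathcal H^\nu<-\nu$ for $\nu>-\dim Z$. Let $\iota:\{0\}\to E$ be the inclusion of a point. If $Z\ne\{0\}$, then $H^\nu(\iota^*IC_Z(\mathcal L))=0$ for $\nu\ge0$ by the support condition, and $H^\nu(\iota^!IC_Z(\mathcal L))=0$ for $\nu\le0$ by Verdier duality. For the skyscraper sheaf $\mathbb C_0=IC_{\{0\}}(\mathbb C)$ both $\iota^*$ and $\iota^!$ give $\mathbb C$ in degree $0$, and the natural map $\iota^!\to\iota^*$ is the identity.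
\item[(S3)] \emph{Decomposition theorem \cite{BBDG} and relative hard Lefschetz.} Let $\pi:F\to E$ be projective with $F$ smooth and irreducible of dimension $d$, and let $\mathcal K=\pi_*\mathbb C_F[d]$. Then $\mathcal K\cong\bigoplus_\nu{}^pH^\nu(\mathcal K)[-\nu]$, not canonically, and each ${}^pH^\nu(\mathcal K)$ is semisimple. If $\eta\in H^2(F)$ is the first Chern class of a $\pi$-ample line bundle, then $\eta^\nu:{}^pH^{-\nu}(\mathcal K)\to{}^pH^\nu(\mathcal K)$ is an isomorphism for $\nu\ge0$.
\item[(S4)] \emph{Base change and Thom class.} For $\pi$ proper, the formation of $\pi_*\mathbb C_F$ commutes with restriction to a locally closed subset of $E$. With $B=\pi^{-1}(0)$ one has $H^r(\iota^*\pi_*\mathbb C_F)=H^r(B)$ and $H^r(\iota^!\pi_*\mathbb C_F)=H^r_B(F)$, the cohomology with support in $B$, and $\iota^!\to\iota^*$ induces $H^r_B(F)\to H^r(F)\to H^r(B)$. If $F$ is a complex vector bundle of rank $R$ with zero section $B$, then cup product with the Thom class is an isomorphism $H^r(B)\cong H_B^{r+2R}(F)$; the Thom class restricts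 to $c_R(F)$ on $B$ and is preserved by isomorphisms of complex vector bundles.
\item[(S5)] \emph{Grassmannians.} Let $S$ be the tautological rank-$s$ subbundle, or quotient bundle, on the Grassmannian of $s$-dimensional subspaces, or quotients, of $\mathbb C^N$. The Schur polynomials $s_\mu(S)$ in its Chern classes, for partitions $\mu$ in an $s\times(N-s)$ box, form a basis of the cohomology; $s_\mu(S)$ has degree $2|\mu|$, and $\sum_\mu v^{2|\mu|}=v^{s(N-s)}\binom Ns_v$.
\end{itemize}

The next observation explains why products of Grassmannians with a cyclic permutation are the right spaces for \eqref{eq:Y}.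

\begin{lemma}\label{lem:cyclic}
Let $\{e_\mu\}$ and $\{e'_{\mu'}\}$ be finite sets with degrees $2|\mu|$ and $2|\mu'|$ and generating functions $P(v)=\sum v^{2|\mu|}$, $P'(v)=\sum v^{2|\mu'|}$. Suppose that a graded vector space has a basis indexed by the families $((\mu_y)_{y\in\mathbb Y},(\mu'_x)_{x\in\mathbb X})$, with degrees added, and that an operator permutes this basis by shifting $y$ and $x$ by $1$. Then the graded trace of the operator is $P(v^b)P'(v^c)$.
\end{lemma}

\begin{proof}
Only fixed basis vectors contribute. They are given by $\mu_y\equiv\mu$, $\mu'_x\equiv\mu'$ and have degree $2b|\mu|+2c|\mu'|$.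
\end{proof}

\section{A family of proper maps}\label{sec:geometry}

\subsection{The maps}
Fix $w=(m,l,n,k)$. By (S5) and Lemma~\ref{lem:cyclic}, the two binomial coefficients in \eqref{eq:Y} come from $b$ copies of $\operatorname{Gr}^p(\mathbb C^n)$ and $c$ copies of $\operatorname{Gr}_q(\mathbb C^m)$. By (S4), the remaining factor $v^{bcpq+bpk+cql}$ will appear if this product is the zero section of a vector bundle of rank $bcpq+bpk+cql$ that maps properly to a vector space, with the zero section as the fiber over $0$. To compare different $(p,q)$, the vector space must depend on $w$ only. So take copies $U_x=\mathbb C^m$, $U'_x=\mathbb C^l$ for $x\in\mathbb X$ and $V_y=\mathbb C^n$, $V'_y=\mathbb C^k$ for $y\in\mathbb Y$, and let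
\[
E=E_w=\bigoplus_y\operatorname{Hom}(V_y,V'_y)\oplus\bigoplus_x\operatorname{Hom}(U'_x,U_x)\oplus\bigoplus_{x,y}\operatorname{Hom}(V_y,U_x).
\]
A point $\varphi\in E$ is a family of maps $V'_y\leftarrow V_y\to U_x\leftarrow U'_x$. It defines maps $\varphi^y:V_y\to V'_y\oplus\bigoplus_xU_x$ and $\varphi_x:U'_x\oplus\bigoplus_yV_y\to U_x$, and we put $\ker_y=\ker\varphi^y$, $\operatorname{im}_x=\operatorname{im}\varphi_x$.

A \emph{type} is a family $\rho=((i_y),(j_x))$ of integers with $0\le i_y\le n$, $0\le j_x\le m$. Types are ordered componentwise. A type is \emph{symmetric} if $i_y\equiv i$ and $j_x\equiv j$; it is then written $(i,j)$. For a type $\rho$ let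
\[
B_\rho=\prod_y\operatorname{Gr}^{i_y}(V_y)\times\prod_x\operatorname{Gr}_{j_x}(U_x),\qquad F_\rho=\{(K,T,\varphi)\in B_\rho\times E:\ K_y\subset\ker_y,\ T_x\supset\operatorname{im}_x\}.
\]
With $W_y=V_y/K_y$, the closed subvariety $F_\rho\subset B_\rho\times E$ is the vector bundle
\[
\bigoplus_y\operatorname{Hom}(W_y,V'_y)\oplus\bigoplus_x\operatorname{Hom}(U'_x,T_x)\oplus\bigoplus_{x,y}\operatorname{Hom}(W_y,T_x)
\]
over $B_\rho$. The projection $\pi_\rho:F_\rho\to E$ is projective, and $\pi_\rho^{-1}(0)$ is the zero section. For a symmetric type $(p,q)$ the rank of the bundle, the dimension of the base and the total dimension are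
\begin{gather*}
R_{pq}=bcpq+bpk+cql,\qquad f_{pq}=bp(n-p)+cq(m-q),\\
d_{pq}=f_{pq}+R_{pq}=bp(n+k-p)+cq(m+l-q)+bcpq .
\end{gather*}
Let $\mathcal K_{pq}=\pi_{pq*}\mathbb C[d_{pq}]\in D(E)$.

Let $\sigma$ act on $E$, on $B_{pq}$, on $F_{pq}$ and on types by shifting $x\mapsto x+1$, $y\mapsto y+1$. It is transitive on $\mathbb X$ and on $\mathbb Y$, so the types fixed by $\sigma$ are the symmetric ones. Since $\pi_{pq}$ commutes with $\sigma$, base change gives a canonical isomorphism $\theta:\sigma^*\mathcal K_{pq}\to\mathcal K_{pq}$, which acts on cohomology as the pull-back $\sigma^*$.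

\subsection{Strata}
For a type $\rho$ let $E_\rho\subset E$ be the reduced locus where $\varphi^y$ has rank $i_y$ and $\varphi_x$ has rank $j_x$ for all $x,y$. Since the conditions ``rank $\le r$'' are closed, $E_\rho$ is locally closed and $\overline{E_\rho}\subset\bigcup_{\rho'\le\rho}E_{\rho'}$. The nonempty $E_\rho$ are called strata. They form a finite partition of $E$, and $E_{(0,0)}=\{0\}$.

\begin{lemma}\label{lem:strata}
\begin{itemize}
\item[(i)] If $E_\rho\ne\emptyset$, then $\pi_\rho$ maps the dense open subset $\pi_\rho^{-1}(E_\rho)\subset F_\rho$ isomorphically onto $E_\rho$, and $\pi_\rho(F_\rho)=\overline{E_\rho}$. In particular $E_\rho$ is smooth and irreducible, of dimension $d_\lambda$ if $\rho=\lambda$ is symmetric.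
\item[(ii)] For symmetric $\lambda$, $E_\lambda\ne\emptyset$ if and only if $\lambda$ lies in
\[
\Lambda_w=\{(i,j):\ 0\le i\le n,\ 0\le j\le m,\ i\le k+cj,\ j\le l+bi\}.
\]
\item[(iii)] The sheaves $\mathcal H^\nu(\mathcal K_{pq})$ are constant on every stratum $E_\rho$ and vanish on it unless $\rho\le(p,q)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) A point $(K,T,\varphi)\in F_\rho$ lies over $E_\rho$ if and only if $K_y=\ker_y$ and $T_x=\operatorname{im}_x$, that is, if and only if the induced maps $W_y\to V'_y\oplus\bigoplus_xT_x$ are injective and the induced maps $U'_x\oplus\bigoplus_yW_y\to T_x$ are surjective. These conditions are open, and $F_\rho$ is smooth and irreducible. On the reduced variety $E_\rho$ the maps $\varphi^y$, $\varphi_x$ have constant rank, so $\ker_y$ and $\operatorname{im}_x$ are subbundles, and $\varphi\mapsto(\ker,\operatorname{im},\varphi)$ is a morphism inverse to $\pi_\rho$. The image $\pi_\rho(F_\rho)$ is closed and contains $E_\rho$ as the image of a dense subset.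

(ii) In a fiber of $F_\lambda\to B_\lambda$, the injectivity condition at $y$ defines a nonempty open subset if and only if $i\le k+cj$, and the surjectivity condition at $x$ does so if and only if $j\le l+bi$. Finitely many nonempty open subsets of a vector space intersect.

(iii) Over $E_\rho$, a point of $F_{pq}$ is a choice of quotients $\ker_y/K_y$ of dimension $p-i_y$ of the spaces $\ker_y$, of dimension $n-i_y$, and of subspaces $T_x/\operatorname{im}_x$ of dimension $q-j_x$ of the spaces $U_x/\operatorname{im}_x$, of dimension $m-j_x$. There is no such choice unless $\rho\le(p,q)$, and otherwise $\pi_{pq}^{-1}(E_\rho)\to E_\rho$ is a fiber product of Grassmannian bundles of vector bundles. By (S5) the classes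
\begin{equation}\label{eq:LH}
\prod_ys_{\mu_y}(\ker_y/K_y)\prod_xs_{\mu'_x}(T_x/\operatorname{im}_x)
\end{equation}
on $\pi_{pq}^{-1}(E_\rho)$ restrict to a basis of the cohomology of every fiber. By (S4) they trivialize the local systems $\mathcal H^\nu(\mathcal K_{pq})|_{E_\rho}$.
\end{proof}

\subsection{Summands}
Part (iii) excludes nontrivial local systems and unexpected supports from the decomposition of $\mathcal K_{pq}$. For a stratum $E_\rho$ let $IC_\rho=IC_{\overline{E_\rho}}(\mathbb C)$; it restricts to $\mathbb C[\dim E_\rho]$ on $E_\rho$, and $IC_{(0,0)}=\mathbb C_0$.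

\begin{lemma}\label{lem:summands}
Every simple summand of ${}^pH^\nu(\mathcal K_{pq})$ is $IC_\rho$ for a stratum $E_\rho$ with $\rho\le(p,q)$, and its cohomology sheaves are constant on strata. For $\lambda\in\Lambda_w$, the sheaf $IC_\lambda$ occurs in ${}^pH^\nu(\mathcal K_\lambda)$ once if $\nu=0$ and does not occur if $\nu\ne0$.
\end{lemma}

\begin{proof}
Let $A=IC_Z(\mathcal L)$ be a simple summand. By (S3) its cohomology sheaves are direct summands of those of $\mathcal K_{pq}$. A direct summand of a constant sheaf on a connected manifold is the image of a constant idempotent matrix, hence constant. So the $\mathcal H^\nu(A)$ are constant on strata. The irreducible variety $Z$ is the union of the finitely many locally closed sets $Z\cap E_\rho$, so one of them is open and dense in $Z$ and meets $Z^\circ$. The sheaf $\mathcal H^{-\dim Z}(A)$ is nonzero at a point of $E_\rho$ and constant on $E_\rho$, so $E_\rho\subset Z$ and $Z=\overline{E_\rho}$. On $Z^\circ\cap E_\rho$ the simple local system $\mathcal L$ is constant, hence of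 rank one, and $A=IC_\rho$. Lemma~\ref{lem:strata}(iii) gives $\rho\le(p,q)$.

Let $\lambda\in\Lambda_w$. By Lemma~\ref{lem:strata}(i), $\mathcal K_\lambda|_{E_\lambda}=\mathbb C[d_\lambda]$. A summand $IC_\rho$ with $\rho<\lambda$ vanishes on $E_\lambda$, because $\overline{E_\rho}$ meets only strata of type at most $\rho$. The multiplicities of $IC_\lambda$ can therefore be read off on $E_\lambda$.
\end{proof}

In particular every $IC_\lambda$ with $\lambda\in\Lambda_w$ has constant cohomology sheaves on strata. Write ${}^pH^\nu(\mathcal K_{pq})=\bigoplus_\rho IC_\rho\otimes M_\rho^\nu$ with $M_\rho^\nu=\operatorname{Hom}(IC_\rho,{}^pH^\nu(\mathcal K_{pq}))$. By (S1), $\theta$ induces isomorphisms $\sigma^*\,{}^pH^\nu(\mathcal K_{pq})\to{}^pH^\nu(\mathcal K_{pq})$, and since $\sigma^*IC_\rho\cong IC_{\sigma^{-1}\rho}$, these permute the isotypic components as $\sigma^{-1}$ permutes types. For $\lambda\in\Lambda_w$ let $\theta_\lambda:\sigma^*IC_\lambda\to IC_\lambda$ extend the canonical isomorphism $\sigma^*\mathbb C_{E_\lambda}=\mathbb C_{E_\lambda}$.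 Since $\operatorname{End}(IC_\lambda)=\mathbb C$, on the $\lambda$-component we have $\theta=\theta_\lambda\otimes A_\lambda^\nu$ for a unique operator $A_\lambda^\nu$ on $M_\lambda^\nu$. Define the \emph{multiplicity traces}
\[
a_{pq,\lambda}=a^w_{pq,\lambda}=\sum_\nu\operatorname{tr}\big(A_\lambda^\nu\mid M_\lambda^\nu\big)v^\nu\in\mathbb C[v^{\pm1}].
\]

\begin{lemma}\label{lem:a}
The Laurent polynomials $a_{pq,\lambda}$ are bar-invariant, $a_{pq,\lambda}=0$ unless $\lambda\le(p,q)$, and $a_{\lambda,\lambda}=1$ for $\lambda\in\Lambda_w$.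
\end{lemma}

\begin{proof}
The line bundle $\bigotimes_y\det W_y\otimes\bigotimes_x\det T_x^{-1}$ is ample on $B_{pq}$, and $F_{pq}$ is closed in $B_{pq}\times E$, so its pull-back to $F_{pq}$ is $\pi_{pq}$-ample. Its first Chern class $\eta$ is $\sigma$-invariant, so the map $\eta:\mathcal K_{pq}\to\mathcal K_{pq}[2]$ commutes with $\theta$. The isomorphism $\eta^\nu$ of (S3) then induces an isomorphism $M_\lambda^{-\nu}\to M_\lambda^\nu$ that conjugates $A_\lambda^{-\nu}$ into $A_\lambda^\nu$. The other two claims follow from Lemma~\ref{lem:summands}, since on $\mathcal K_\lambda|_{E_\lambda}=\mathbb C[d_\lambda]$ both $\theta$ and $\theta_\lambda$ are the canonical isomorphism.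
\end{proof}

The splitting in (S3) need not be compatible with $\theta$, but traces do not see this. Let $\iota:\{0\}\to E$, and let $\Phi^j$ be one of the additive functors
\[
\Phi^j(A)=\Gamma\big(E_{\lambda'},\mathcal H^j(A)\big)\quad(\lambda'\in\Lambda_w\text{ fixed}),\qquad\Phi^j(A)=H^j(\iota^!A).
\]
As $\sigma$ preserves $E_{\lambda'}$ and fixes $0$, there is a natural isomorphism $\Phi^j(A)\cong\Phi^j(\sigma^*A)$, so an isomorphism $\theta:\sigma^*A\to A$ acts on $\Phi^j(A)$. Put $\tau_\Phi(A)=\sum_jv^j\operatorname{tr}(\theta\mid\Phi^j(A))$; then $\tau_\Phi(A[-\nu])=v^\nu\tau_\Phi(A)$.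

\begin{lemma}\label{lem:additive}
$\tau_\Phi(\mathcal K_{pq})=\sum_{\lambda\in\Lambda_w}a_{pq,\lambda}\,\tau_\Phi(IC_\lambda)$.
\end{lemma}

\begin{proof}
The triangles in (S1) for $A=\mathcal K_{pq}$ are functorial, hence compatible with $\theta$. They are isomorphic to the corresponding triangles for $\bigoplus_\nu{}^pH^\nu(\mathcal K_{pq})[-\nu]$, which are split. An additive functor turns them into short exact sequences of vector spaces whose maps commute with $\theta$, and traces are additive on such sequences. Hence $\tau_\Phi(\mathcal K_{pq})=\sum_\nu v^\nu\tau_\Phi({}^pH^\nu(\mathcal K_{pq}))$. In $\Phi^j({}^pH^\nu(\mathcal K_{pq}))=\bigoplus_\rho\Phi^j(IC_\rho)\otimes M_\rho^\nu$ the operator $\theta$ moves each nonsymmetric summand to a different summand, so these contribute $0$, and a symmetric summand contributes $\operatorname{tr}(\theta_\lambda)\operatorname{tr}(A_\lambda^\nu)$.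
\end{proof}

\section{The triangular basis as a generating function of multiplicities}\label{sec:multiplicities}

We apply Lemma~\ref{lem:additive} twice. The costalk at $0$ will decompose each coefficient of $Y_w$ as $\sum_\lambda a^w_{pq,\lambda}\kappa_\lambda$. To recognize $\sum_{p,q}a^w_{pq,\lambda}X^{(\cdots)}$ as an element of $\mathcal A$ for each $\lambda$, we first use stalks along the strata to show that $a^w_{pq,\lambda}$ is a multiplicity trace at the origin for a smaller $w$.

\subsection{Stalks}
For $\lambda,\lambda'\in\Lambda_w$ and $\Phi^j=\Gamma(E_{\lambda'},\mathcal H^j)$ put $S_{pq,\lambda'}=v^{d_{\lambda'}}\tau_\Phi(\mathcal K_{pq})$ and $P_{\lambda,\lambda'}=v^{d_{\lambda'}}\tau_\Phi(IC_\lambda)$. Lemma~\ref{lem:additive} reads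
\begin{equation}\label{eq:SaP}
S_{pq,\lambda'}=\sum_{\lambda\in\Lambda_w}a_{pq,\lambda}P_{\lambda,\lambda'} .
\end{equation}

\begin{lemma}\label{lem:PS}
\begin{itemize}
\item[(i)] $P_{\lambda,\lambda}=1$; $P_{\lambda,\lambda'}\in v^{-1}\mathbb C[v^{-1}]$ for $\lambda'\ne\lambda$; and $P_{\lambda,\lambda'}=0$ unless $\lambda'\le\lambda$.
\item[(ii)] For $\lambda'=(i,j)$,
\[
S_{pq,\lambda'}=v^{d_{\lambda'}-d_{pq}+b(p-i)(n-p)+c(q-j)(m-q)}\binom{n-i}{p-i}_{v^b}\binom{m-j}{q-j}_{v^c}.
\]
\end{itemize}
\end{lemma}

\begin{proof}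
(i) The first claim holds because $IC_\lambda|_{E_\lambda}=\mathbb C[d_\lambda]$, and the third because $IC_\lambda$ is supported on $\overline{E_\lambda}$. Let $\lambda'\ne\lambda$, and suppose that $\mathcal H^\nu(IC_\lambda)$ has a nonzero section over $E_{\lambda'}$. The sheaf is constant there, so its support contains $E_{\lambda'}$. If $\nu>-d_\lambda$, then $d_{\lambda'}<-\nu$ by (S2). If $\nu=-d_\lambda$, then $E_{\lambda'}\subset\overline{E_\lambda}\setminus E_\lambda$, so again $d_{\lambda'}<d_\lambda=-\nu$. In both cases the exponent $d_{\lambda'}+\nu$ is negative.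

(ii) The classes \eqref{eq:LH} of degree $\nu+d_{pq}$ form a basis of $\Gamma(E_{\lambda'},\mathcal H^\nu(\mathcal K_{pq}))$. The pull-back $\sigma^*$ shifts the indices of the bundles $\ker_y/K_y$ and $T_x/\operatorname{im}_x$, and the classes commute because they have even degree; so $\theta$ permutes this basis cyclically. Apply Lemma~\ref{lem:cyclic} and (S5) with $(N,s)=(n-i,p-i)$ and $(N,s)=(m-j,q-j)$.
\end{proof}

These properties determine all the $a$'s. Fix $\lambda_0\in\Lambda_w$ and consider only indices $\lambda,\lambda',\mu\in\Lambda_w$ that are at least $\lambda_0$. For $\lambda'<\lambda$, equation \eqref{eq:SaP} with $(p,q)=\lambda$ and Lemmas~\ref{lem:a} and~\ref{lem:PS}(i) give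
\begin{equation}\label{eq:rec1}
a_{\lambda,\lambda'}+P_{\lambda,\lambda'}=S_{\lambda,\lambda'}-\sum_{\lambda'<\mu<\lambda}a_{\lambda,\mu}P_{\mu,\lambda'} .
\end{equation}
By induction on $|\lambda|-|\lambda'|$, where $|(i,j)|=i+j$, the right side is known. It determines both terms on the left: the terms of degree at least $0$ belong to $a_{\lambda,\lambda'}$, and they determine it by bar-invariance. Once the $P$'s are known, downward induction on $\lambda'$ determines, for any $(p,q)$,
\begin{equation}\label{eq:rec2}
a_{pq,\lambda'}=S_{pq,\lambda'}-\sum_{\mu>\lambda'}a_{pq,\mu}P_{\mu,\lambda'} .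
\end{equation}
Both recursions use only the poset $\{\lambda\in\Lambda_w:\lambda\ge\lambda_0\}$ and the $S_{pq,\lambda'}$ with $\lambda'\ge\lambda_0$.

For $\lambda_0=(i_0,j_0)\in\Lambda_w$ define
\[
w(\lambda_0)=(m-j_0,\ l+bi_0-j_0,\ n-i_0,\ k+cj_0-i_0)\in\mathbb Z_{\ge0}^4 .
\]
At a point of $E_{\lambda_0}$ these four numbers are the dimensions of $U_x/\operatorname{im}_x$, of the kernel of $U'_x\oplus\bigoplus_yV_y/\ker_y\to\operatorname{im}_x$, of $\ker_y$, and of the cokernel of $V_y\to V'_y\oplus\bigoplus_x\operatorname{im}_x$: the parts of the spaces that $\varphi$ leaves unused. Even for $l=k=0$ the second and fourth entries are usually positive, which is why all $w$ are needed.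

\begin{lemma}\label{lem:shift}
For $\lambda_0\in\Lambda_w$, $i_0\le p\le n$ and $j_0\le q\le m$ we have $a^w_{pq,\lambda_0}=a^{w(\lambda_0)}_{(p-i_0,\,q-j_0),(0,0)}$.
\end{lemma}

\begin{proof}
Let $w'=w(\lambda_0)$. We show that subtracting $\lambda_0$ from all indices identifies the data of the recursions for $w$ with those for $w'$. The inequality $i-i_0\le(k+cj_0-i_0)+c(j-j_0)$ is equivalent to $i\le k+cj$, the inequality $j-j_0\le(l+bi_0-j_0)+b(i-i_0)$ is equivalent to $j\le l+bi$, and the bounds $i\le n$, $j\le m$ shift in the evident way. So $\lambda\mapsto\lambda-\lambda_0$ is an order isomorphism from $\{\lambda\in\Lambda_w:\lambda\ge\lambda_0\}$ onto $\Lambda_{w'}$. Write $p=p'+i_0$, $q=q'+j_0$. Then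
\begin{align*}
bp(n+k-p)&=bp'(n+k-2i_0-p')+bi_0(n+k-i_0),\\
cq(m+l-q)&=cq'(m+l-2j_0-q')+cj_0(m+l-j_0),\\
bcpq&=bcp'q'+bcj_0p'+bci_0q'+bci_0j_0 .
\end{align*}
The last terms of the three lines add up to $d^w_{\lambda_0}$. The other terms add up to
\[
bp'\big((n-i_0)+(k+cj_0-i_0)-p'\big)+cq'\big((m-j_0)+(l+bi_0-j_0)-q'\big)+bcp'q'=d^{w'}_{p'q'} .
\]
Hence $d^w_{pq}=d^{w'}_{p'q'}+d^w_{\lambda_0}$, and the differences $d_{\lambda'}-d_{pq}$ are unchanged by the shift. So are $n-p$, $n-i$, $p-i$, $m-q$, $m-j$, $q-j$. By Lemma~\ref{lem:PS}(ii) the $S$'s agree, and \eqref{eq:rec1}, \eqref{eq:rec2} give the claim.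
\end{proof}

\subsection{Costalks at the origin}
Take $\Phi^j=H^j(\iota^!\,\cdot\,)$ and put $\kappa_\lambda=\kappa^w_\lambda=\tau_\Phi(IC_\lambda)$, which does not depend on $(p,q)$. By (S2), $\kappa_{(0,0)}=1$ and $\kappa_\lambda\in v\mathbb C[v]$ for $\lambda\ne(0,0)$. By (S4),
\[
H^\nu(\iota^!\mathcal K_{pq})=H^{\nu+d_{pq}}_{B_{pq}}(F_{pq})\cong H^{\nu+d_{pq}-2R_{pq}}(B_{pq}),
\]
and $\theta$ corresponds to $\sigma^*$ on $H^\bullet(B_{pq})$ because $\sigma$ acts on $F_{pq}$ by an isomorphism of complex vector bundles and so fixes the Thom class. By Lemma~\ref{lem:cyclic} and (S5), the graded trace of $\sigma^*$ on $H^\bullet(B_{pq})$ is $v^{f_{pq}}\binom np_{v^b}\binom mq_{v^c}$. Since $2R_{pq}-d_{pq}+f_{pq}=R_{pq}$, Lemma~\ref{lem:additive} gives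
\begin{equation}\label{eq:costalk}
v^{bcpq+bpk+cql}\binom np_{v^b}\binom mq_{v^c}=\sum_{\lambda\in\Lambda_w}a^w_{pq,\lambda}\,\kappa_\lambda .
\end{equation}
The left side is the coefficient in \eqref{eq:Y}. Define
\[
C'_w=\sum_{p=0}^n\sum_{q=0}^ma^w_{pq,(0,0)}X^{(bp-(m-l),\,cq-(n-k))}\in\mathbb C\otimes\mathcal T .
\]
For $\lambda=(i,j)$ and $w(\lambda)=(m',l',n',k')$ we have $m'-l'=m-l-bi$ and $n'-k'=n-k-cj$, so
\[
\big(b(p-i)-(m'-l'),\ c(q-j)-(n'-k')\big)=\big(bp-(m-l),\ cq-(n-k)\big).
\]
Multiply \eqref{eq:costalk} by the monomial with this exponent and sum over $(p,q)$. Since $a^w_{pq,\lambda}=0$ unless $\lambda\le(p,q)$, Lemma~\ref{lem:shift} yields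
\begin{equation}\label{eq:Ydecomp}
Y_w=C'_w+\sum_{\lambda\in\Lambda_w\setminus\{(0,0)\}}\kappa_\lambda\,C'_{w(\lambda)},\qquad\kappa_\lambda\in v\mathbb C[v].
\end{equation}

\begin{proposition}\label{prop:C}
For every $w=(m,l,n,k)$ we have $C'_w=C[m-l,\,n-k]$. In particular, for $a_1,a_2\ge0$ the coefficient of $C[a_1,a_2]$ at $(p,q)$ is $e(p,q)=a^w_{pq,(0,0)}$ with $w=(a_1,0,a_2,0)$.
\end{proposition}

\begin{proof}
We use induction on $m+n$, which drops by $i+j>0$ from $w$ to $w(\lambda)$ for $\lambda=(i,j)\ne(0,0)$. By the inductive hypothesis each $C'_{w(\lambda)}$ in \eqref{eq:Ydecomp} is a triangular basis element, so $\kappa_\lambda C'_{w(\lambda)}\in\mathcal L_+$ by (T2). With Lemma~\ref{lem:Y}, this shows that $C'_w$ lies in $\mathbb C\otimes\mathcal A$ and in $X^{[m-l,n-k]}+\mathcal L_+$. It is bar-invariant by Lemma~\ref{lem:a}, and Lemma~\ref{lem:recognition} applies.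
\end{proof}

In the example of Section~\ref{sec:kronecker}, $w=(2,0,2,0)$ and $\Lambda_w=\{(0,0),(1,1),(2,1),(1,2),(2,2)\}$. Here $w(1,1)=(1,1,1,1)$, so $C'_{w(1,1)}=C[0,0]=1$, and \eqref{eq:costalk} at $(1,1)$ reads $1+2v^4+v^8=e(1,1)+\kappa_{(1,1)}$ with $\kappa_{(1,1)}=2v^4+v^8$.

\section{The Euler class and subrepresentations}\label{sec:euler}

In this section we prove Theorem~\ref{thm:formula}. Take $w=(a_1,0,a_2,0)$ and drop the indices $p,q$: $B=B_{pq}$, $F=\bigoplus_{x,y}\operatorname{Hom}(W_y,T_x)$, $R=bcpq$, $f=\dim B$, $d=f+R$, $\mathcal K=\mathcal K_{pq}$, and $D=D(p,q)=f-R$ by \eqref{eq:D}. Let $\mathcal P^r={}^pH^r(\mathcal K)$ and $M^r=M^r_{(0,0)}$.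

\subsection{The formula}
The costalk $\iota^!\mathcal K$ contains contributions from all summands of $\mathcal K$. The map $\iota^!\mathcal K\to\iota^*\mathcal K$ isolates the skyscraper sheaves, because for the other simple sheaves the costalk and the stalk live in disjoint ranges of degrees. Precisely, (S2) gives $H^j(\iota^!\mathcal P^r)=0$ for $j<0$ and $H^j(\iota^*\mathcal P^r)=0$ for $j>0$, and shows that $H^0(\iota^!\mathcal P^r)\to H^0(\iota^*\mathcal P^r)$ is an isomorphism, both sides being $M^r$ with $\theta$ acting as $A^r_{(0,0)}$. To keep track of $\theta$, we use the canonical truncation and consider the commutative diagram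
\[
\begin{array}{ccccc}
H^\nu(\iota^!\mathcal K)&\longleftarrow&H^\nu(\iota^!\,{}^p\tau_{\le\nu}\mathcal K)&\longrightarrow&H^0(\iota^!\mathcal P^\nu)\\[2pt]
\big\downarrow&&\big\downarrow&&\big\downarrow\\[2pt]
H^\nu(\iota^*\mathcal K)&\longleftarrow&H^\nu(\iota^*\,{}^p\tau_{\le\nu}\mathcal K)&\longrightarrow&H^0(\iota^*\mathcal P^\nu)
\end{array}
\]
in which all maps commute with $\theta$. Choose a splitting $\mathcal K\cong\bigoplus_r\mathcal P^r[-r]$. Then the left column is $\bigoplus_rH^{\nu-r}$, the middle column is the part with $r\le\nu$, and the right column is the part with $r=\nu$. In the top row the summands with $r>\nu$ vanish, so the left arrow is an isomorphism; the right arrow is surjective. In the bottom row the summands with $r<\nu$ vanish, so the right arrow is an isomorphism; the left arrow is injective. Therefore the image of the left vertical map is isomorphic to the image of the middle one, and the latter is carried isomorphically onto the image of $H^\nu(\iota^!\,{}^p\tau_{\le\nu}\mathcal K)\to H^0(\iota^!\mathcal P^\nu)\cong H^0(\iota^*\mathcal P^\nu)$,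 which is all of $M^\nu$. These isomorphisms commute with $\theta$.

By (S4), the left vertical map is $H^{\nu+d}_B(F)\to H^{\nu+d}(B)$, and under the Thom isomorphism it becomes cup product with $c_R(F)=\mathbf e$ on $H^{\nu+d-2R}(B)=H^{\nu+D}(B)$. Hence $M^\nu\cong\mathbf e\cdot H^{\nu+D}(B)$ with $A^\nu_{(0,0)}$ acting as $\sigma^*$. Substituting $r=\nu+D$ in the definition of $a^w_{pq,(0,0)}$ and using Proposition~\ref{prop:C}, we obtain the formula of Theorem~\ref{thm:formula}.

\subsection{The extreme terms}
If $\mathbf e=0$, the formula gives $e(p,q)=0$. If $\mathbf e\ne0$, then $H^{2R}(B)\ne0$, so $R\le f$ and $D\ge0$. A trace could vanish on a nonzero space, but not in the lowest degree: $\mathbf e\cdot H^0(B)=\mathbb C\mathbf e$, and $\sigma^*\mathbf e=\mathbf e$ because $\sigma^*F\cong F$. So the lowest term of $e(p,q)$ is $v^{-D}$. By bar-invariance $e(p,q)$ has degree $D$ and leading coefficient $1$; in particular it is nonzero.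

\subsection{Subrepresentations}
For a dimension vector $\alpha$ of $\mathcal Q$, not necessarily symmetric, let $\operatorname{Rep}(\alpha)=\bigoplus_{x,y}\operatorname{Hom}(\mathbb C^{\alpha_x},\mathbb C^{\alpha_y})$.

\begin{lemma}\label{lem:incidence}
Let $\beta\le\alpha$ be dimension vectors of $\mathcal Q$.
\begin{itemize}
\item[(i)] The representations with a subrepresentation of dimension $\beta$ form a closed subset of $\operatorname{Rep}(\alpha)$. So $\beta\hookrightarrow\alpha$ if and only if a general representation has such a subrepresentation.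
\item[(ii)] If $\beta\hookrightarrow\alpha$, then $\langle\beta,\alpha-\beta\rangle\ge0$.
\item[(iii)] There is a representation $M$ of dimension $\alpha$ whose subrepresentations have exactly the dimension vectors $\beta'$ with $\beta'\hookrightarrow\alpha$. We call such an $M$ \emph{generic}.
\end{itemize}
\end{lemma}

\begin{proof}
Let $G$ be the product of the Grassmannians of $\beta_z$-dimensional subspaces of $\mathbb C^{\alpha_z}$ over all vertices $z$, and let $I\subset G\times\operatorname{Rep}(\alpha)$ be the set of $(T,K,\psi)$ with $\psi_{xy}(T_x)\subset K_y$. It is a subbundle of corank $\sum_{x,y}\beta_x(\alpha_y-\beta_y)$, so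
\[
\dim I-\dim\operatorname{Rep}(\alpha)=\sum_z\beta_z(\alpha_z-\beta_z)-\sum_{x,y}\beta_x(\alpha_y-\beta_y)=\langle\beta,\alpha-\beta\rangle .
\]
The projection $I\to\operatorname{Rep}(\alpha)$ is projective, so its image is closed, which is (i); it is surjective if $\beta\hookrightarrow\alpha$, which gives (ii). For (iii), choose $M$ outside the finitely many proper closed subsets attached to the $\beta'\le\alpha$ with $\beta'\not\hookrightarrow\alpha$.
\end{proof}

It remains to show that $\mathbf e\ne0$ if and only if $\beta\hookrightarrow\alpha$, where $\alpha=(a_1,a_2)$ and $\beta=(q,a_2-p)$. We have $\mathbf e=(-1)^Rc_R(F^*)$ with $F^*=\bigoplus_{x,y}\operatorname{Hom}(T_x,W_y)$. The space $H=\bigoplus_{x,y}\operatorname{Hom}(U_x,V_y)$ is $\operatorname{Rep}(\alpha)$, and $\psi\in H$ defines the section $s_\psi$ of $F^*$ with components $T_x\to U_x\to V_y\to W_y$. Its zero locus $Z(\psi)$ is the set of subrepresentations $(T,K)$ of $\psi$ of dimension $\beta$, the fiber over $\psi$ of the variety $I\subset B\times H$ of the last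 proof. By generic smoothness, $I\to H$ is smooth over a dense open subset of $H$. For $\psi$ in this subset $s_\psi$ is transverse to the zero section. Indeed, let $z\in Z(\psi)$ and let $\partial:T_zB\oplus H\to F^*_z$ be the derivative of $(z',\psi')\mapsto s_{\psi'}(z')$. It is surjective because $H\to F^*_z$ is, and its kernel $T_{(z,\psi)}I$ surjects onto $H$. Given $\xi=\partial(t,h)$, choose $(t',h)\in\ker\partial$; then $\xi=\partial(t-t',0)$. So $Z(\psi)$ is empty or smooth of pure codimension $R$, and its class is $c_R(F^*)$. If $Z(\psi)=\emptyset$, the class is zero. If not, then $\int_Bc_R(F^*)\,\eta^{f-R}=\int_{Z(\psi)}\eta^{f-R}>0$ for an ample class $\eta$ on $B$. Thus $\mathbf e\ne0$ if and only if $Z(\psi)\ne\emptyset$ for general $\psi$, which means $\beta\hookrightarrow\alpha$ by Lemma~\ref{lem:incidence}(i). This completes the proof of Theorem~\ref{thm:formula}.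

\section{Imaginary roots}\label{sec:imaginary}

We prove Theorem~\ref{thm:main}. Let $\alpha=(a_1,a_2)\in\Phi^{im}_+$, $\beta=(q,a_2-p)$ and $\gamma=\alpha-\beta=(a_1-q,p)$. If $D(p,q)<0$, then $e(p,q)=0$ by Theorem~\ref{thm:formula}. Let $D(p,q)=\langle\beta,\gamma\rangle\ge0$. By Theorem~\ref{thm:formula} it suffices to prove that $\beta\hookrightarrow\alpha$.

For dimension vectors $\beta,\gamma$ of a quiver without oriented cycles, let $\operatorname{ext}(\beta,\gamma)$ be the generic, that is, minimal, dimension of $\operatorname{Ext}^1(M,M')$ over complex representations $M,M'$ of dimensions $\beta,\gamma$. Schofield proved: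
\begin{itemize}
\item[(Q1)] $\beta\hookrightarrow\beta+\gamma$ if and only if $\operatorname{ext}(\beta,\gamma)=0$ \cite[Theorem 3.3]{Schofield};
\item[(Q2)] $\operatorname{ext}(\beta,\gamma)=\max_{\beta'\hookrightarrow\beta}\big(-\langle\beta',\gamma\rangle\big)$ \cite[Theorem 5.4]{Schofield}.
\end{itemize}
Suppose that $\varepsilon=\operatorname{ext}(\beta,\gamma)>0$; we derive a contradiction.

\subsection{A symmetric maximizer}
The maximum in (Q2) runs over all dimension vectors of $\mathcal Q$, while the hypothesis $Q(\alpha)\le0$ concerns the plane of symmetric vectors. We first show that the maximum is attained at a symmetric vector. Let $M$ be a generic representation of dimension $\beta$, and for a subrepresentation $S\subset M$ put $h(S)=-\langle\dim S,\gamma\rangle$. Then $h(S)\le\varepsilon$ by (Q2), and equality holds for some $S$. If $h(S)=h(S')=\varepsilon$, then $h(S+S')+h(S\cap S')=h(S)+h(S')=2\varepsilon$, so $h(S+S')=\varepsilon$. Hence a subrepresentation of largest total dimension with $h=\varepsilon$ contains all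 the others, and its dimension vector $\beta^*$ is the largest element of the set $\{\beta'\hookrightarrow\beta:-\langle\beta',\gamma\rangle=\varepsilon\}$. The shift $\sigma$ is an automorphism of $\mathcal Q$ that fixes $\beta$ and $\gamma$ and preserves the Euler form and the componentwise order. So it preserves this set and fixes $\beta^*$, and $\beta^*$ is symmetric.

Let $\delta=\beta-\beta^*\in\mathbb Z_{\ge0}^2$, so that $\alpha=\beta^*+\delta+\gamma$. Then
\begin{equation}\label{eq:three}
\langle\beta^*,\delta\rangle\ge0,\qquad\langle\beta^*,\gamma\rangle=-\varepsilon<0,\qquad\langle\delta,\gamma\rangle=D(p,q)+\varepsilon>0,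
\end{equation}
the first by Lemma~\ref{lem:incidence}(ii). The strict inequalities show that $\beta^*,\gamma,\delta$ are nonzero.

\subsection{Slopes}
The sign of $\langle d,d'\rangle$ depends only on the directions of $d$ and $d'$. For $0\ne d\in\mathbb Z_{\ge0}^2$ let $s(d)=d_2/d_1\in[0,\infty]$, and let
\[
g(s)=c-\frac{c}{bs},\qquad g(0)=-\infty,\quad g(\infty)=c,
\]
a strictly increasing function on $[0,\infty]$. We claim that for nonzero $d,d'$
\begin{equation}\label{eq:slope}
\langle d,d'\rangle\ge0\iff s(d)\ge g(s(d')).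
\end{equation}
If $d_1,d_2'>0$, then $\langle d,d'\rangle=b\,d_1d_2'\big(s(d)-g(s(d'))\big)$. If $d_1=0$, then $\langle d,d'\rangle=bd_2d_2'\ge0$ and $s(d)=\infty$. If $d_2'=0$, then $\langle d,d'\rangle=cd_1d_1'\ge0$ and $g(s(d'))=-\infty$. This proves \eqref{eq:slope}, and \eqref{eq:three} becomes
\begin{equation}\label{eq:chain}
g(s(\delta))\le s(\beta^*)<g(s(\gamma))\le s(\delta).
\end{equation}
Since $g$ is increasing, $s(\delta)<s(\gamma)$; hence $0\le s(\beta^*)<s(\delta)<\infty$, and $g(s(\delta))<s(\delta)$.

For $s\in(0,\infty)$ the inequality $g(s)<s$ is equivalent to $bs^2-bcs+c>0$. Now we use the hypothesis: $bs^2-bcs+c=Q(\alpha)/a_1^2\le0$ at $s=a_2/a_1$. So the polynomial has real roots $t_-\le t_+$, they are positive because their sum is $c$ and their product is $c/b$, they are fixed by $g$, and $t_-\le a_2/a_1\le t_+$. On the other hand, $s(\delta)<t_-$ or $s(\delta)>t_+$. In each case \eqref{eq:chain} forces all three summands of $\alpha$ to the same side of the interval $[t_-,t_+]$.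
\begin{itemize}
\item Let $s(\delta)<t_-$. Then $g(s(\gamma))\le s(\delta)<t_-=g(t_-)$, so $s(\gamma)<t_-$, and $s(\beta^*)<s(\delta)<t_-$. Each of $\beta^*,\delta,\gamma$ satisfies $d_2<t_-d_1$, hence $a_2<t_-a_1$.
\item Let $s(\delta)>t_+$. Then $s(\gamma)>s(\delta)>t_+$ and $s(\beta^*)\ge g(s(\delta))>g(t_+)=t_+$. Each of $\beta^*,\delta,\gamma$ satisfies $d_2>t_+d_1$, hence $a_2>t_+a_1$.
\end{itemize}
Both conclusions contradict $t_-\le a_2/a_1\le t_+$. So $\operatorname{ext}(\beta,\gamma)=0$, and $\beta\hookrightarrow\alpha$ by (Q1). Theorem~\ref{thm:main} is proved.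

\begin{remark}
Without the hypothesis the chain \eqref{eq:chain} can be realized. In Example~\ref{ex:A2}, $\beta=(4,2)$ and $\gamma=(1,2)$; the kernel of a general map $\mathbb C^4\to\mathbb C^2$ gives $\beta^*=(2,0)$ with $\langle\beta^*,\gamma\rangle=-2$, and $\delta=(2,2)$. With $g(s)=1-1/s$ the chain reads $0\le0<\frac12\le1$.
\end{remark}

\section{Vectors that are not imaginary roots}\label{sec:converse}

We prove Theorem~\ref{thm:converse}. If $\alpha\in\Phi^{im}_+$, then $Q(N\alpha)=N^2Q(\alpha)\le0$ and Theorem~\ref{thm:main} applies to every multiple. Let $\alpha=(a_1,a_2)\in\mathbb Z_{>0}^2$ with $Q(\alpha)>0$. Regard $D=D_\alpha$ as a polynomial on $\mathbb R^2$, and let $\mathrm{Box}=[0,a_2]\times[0,a_1]$. Note that $D_{N\alpha}(Np,Nq)=N^2D_\alpha(p,q)$. The idea is that the rescaled supports of all $C[N\alpha]$ lie in one polygon contained in a strictly convex region bounded by the conic $D=0$, and such a polygon touches the conic only at its vertices.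

For a dimension vector $\beta'$ of $\mathcal Q$ let $\bar\beta'=\big(\frac1c\sum_x\beta'_x,\frac1b\sum_y\beta'_y\big)\in\mathbb Q^2$ be its average. Let $\Sigma$ be the finite set of $(p,q)\in\mathbb Q^2$ such that $(q,a_2-p)=\bar\beta'$ for some, possibly nonsymmetric, $\beta'\hookrightarrow\alpha$, and let $\Pi$ be the convex hull of $\Sigma$.

\begin{lemma}\label{lem:polygon}
\begin{itemize}
\item[(i)] $\Sigma\subset\mathrm{Box}\cap\{D\ge0\}$.
\item[(ii)] If the coefficient of $C[Na_1,Na_2]$ at $(p',q')$ is nonzero, then $(p'/N,q'/N)\in\Pi$.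
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\beta'\hookrightarrow\alpha$. Then $0\le\beta'\le\alpha$ gives the first inclusion. Since $\alpha$ is symmetric, $\langle\beta',\alpha\rangle=\langle\bar\beta',\alpha\rangle$. By the Cauchy--Schwarz inequality,
\[
\langle\beta',\beta'\rangle=\sum_x\beta_x'^2+\sum_y\beta_y'^2-\Big(\sum_x\beta'_x\Big)\Big(\sum_y\beta'_y\Big)\ge c\bar\beta_1'^2+b\bar\beta_2'^2-bc\,\bar\beta'_1\bar\beta'_2=Q(\bar\beta').
\]
With Lemma~\ref{lem:incidence}(ii) we get $0\le\langle\beta',\alpha-\beta'\rangle\le\langle\bar\beta',\alpha-\bar\beta'\rangle$, and the right side is $D(p,q)$ by \eqref{eq:DEuler}.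

(ii) By Theorem~\ref{thm:formula}, $(q',Na_2-p')\hookrightarrow N\alpha$. Let $M$ be a generic representation of dimension $\alpha$. Then $M^{\oplus N}$ has a subrepresentation $S$ of dimension $(q',Na_2-p')$. Filter $M^{\oplus N}$ by the sums $M^{\oplus r}$ of the first $r$ summands. The quotient $(S\cap M^{\oplus r})/(S\cap M^{\oplus(r-1)})$ embeds in $M$, so its dimension vector $\beta_r$ satisfies $\beta_r\hookrightarrow\alpha$. Averaging $(q',Na_2-p')=\sum_{r=1}^N\beta_r$ and dividing by $N$ gives $(q'/N,a_2-p'/N)=\frac1N\sum_r\bar\beta_r$.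
\end{proof}

\begin{lemma}\label{lem:conic}
Let $Q(\alpha)>0$. Then $\nabla D\ne0$ on $\{D=0\}$, and there is a convex set $\Omega\supset\mathrm{Box}\cap\{D\ge0\}$ such that every point of $\Omega$ with $D=0$ is an extreme point of $\Omega$.
\end{lemma}

\begin{proof}
In the affine coordinate $\beta=(q,a_2-p)$ we have $D=\ell(\beta)-Q(\beta)$, where $\ell=\langle\,\cdot\,,\alpha\rangle$ has coefficients $\ell_1=c(a_1-ba_2)$, $\ell_2=ba_2$. The symmetric matrix $J$ of $Q$ has diagonal entries $c,b$, off-diagonal entries $-bc/2$, and determinant $bc(4-bc)/4$.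

Let $bc\ne4$. With $\beta_0=\frac12J^{-1}\ell$, completing the square gives $D=Q(\beta_0)-Q(\beta-\beta_0)$, where
\begin{align*}
Q(\beta_0)&=\tfrac14\ell^{T}J^{-1}\ell=\frac{b\ell_1^2+bc\,\ell_1\ell_2+c\,\ell_2^2}{bc(4-bc)}\\
&=\frac{c(a_1-ba_2)^2+bc\,a_2(a_1-ba_2)+ba_2^2}{4-bc}=\frac{Q(\alpha)}{4-bc}.
\end{align*}
The gradient vanishes only at $\beta_0$, where $D=Q(\beta_0)\ne0$. If $bc<4$, then $Q$ is positive definite and $Q(\beta_0)>0$, so $\Omega=\{D\ge0\}$ is an elliptical disc. If $bc>4$, then $Q(\beta-\beta_0)=-\xi\zeta$ in suitable affine coordinates and $\kappa=-Q(\beta_0)>0$, so $\{D\ge0\}=\{\xi\zeta\ge\kappa\}$ has two components, the region $\{\xi>0,\ \zeta\ge\kappa/\xi\}$ above the graph of a strictly convex function and its reflection in the origin. The set $\mathrm{Box}\cap\{D\ge0\}$ is connected: it contains the edge $p=0$, where $D=cq(a_1-q)\ge0$, and it meets each line $q=\mathrm{const}$ in an interval containing $p=0$, because $D$ is concave in $p$. So it lies in one component, which we take as $\Omega$.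

Let $bc=4$. Then $Q=\xi^2$ with $\xi=\sqrt c\,\beta_1-\sqrt b\,\beta_2$. The form $\ell$ is proportional to $\xi$ if and only if $\sqrt b\,\ell_1+\sqrt c\,\ell_2=0$. Dividing by $\sqrt{bc}=2$, this becomes $\sqrt c\,a_1=(\sqrt{bc}-1)\sqrt b\,a_2=\sqrt b\,a_2$, that is, $Q(\alpha)=0$, which is excluded. So $(\xi,\ell)$ are coordinates, $D=\ell-\xi^2$ has no critical point, and $\Omega=\{\ell\ge\xi^2\}$ is the inside of a parabola.

In each case the points of $\Omega$ with $D=0$ are its boundary points, and these are extreme by strict convexity.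
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:converse}]
Suppose that the equivalence holds for $N\alpha$ for all $N$ in an infinite set $\mathcal N$. We have $D(0,a_1/2)=ca_1^2/4>0$ and $D(a_2,a_1)=-bca_1a_2<0$, so $D$ takes both signs on the interior of $\mathrm{Box}$. An open rectangle minus a finite set is connected, so $D$ has infinitely many zeros $z$ in the interior. Fix such a $z$. Since $\nabla D(z)\ne0$, the point $z$ is a limit of interior points with $D>0$, and each of these is a limit of points of $\frac1N\mathbb Z^2\cap\mathrm{Box}$ with $D>0$ and $N\in\mathcal N$. For such a point $(p'/N,q'/N)$ we have $D_{N\alpha}(p',q')>0$, so the coefficient of $C[Na_1,Na_2]$ at $(p',q')$ is nonzero, and the point lies in $\Pi$ by Lemma~\ref{lem:polygon}(ii). As $\Pi$ is compact, $z\in\Pi$. By Lemmas~\ref{lem:polygon}(i) and~\ref{lem:conic}, $\Pi\subset\Omega$ and $z$ is an extreme point of $\Omega$, hence of $\Pi$; so $z\in\Sigma$. This is impossible for infinitely many $z$, since $\Sigma$ is finite. Therefore the equivalence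 holds for only finitely many $N$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBDG}
Beilinson, Bernstein, Deligne, and Gabber, \emph{Faisceaux pervers}.

\bibitem{Li}
Li Li, \emph{Nakajima's quiver varieties and triangular bases of rank-2 cluster algebras}, arXiv:2208.12307 (2022).

\bibitem{Schofield}
A. Schofield, \emph{General representations of quivers}, Proc. London Math. Soc. (3) \textbf{65} (1992), 46--64.

\end{thebibliography}
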